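# Compactness of complete four-manifolds with $Q\ge 6$ and $R\ge 0$

Throughout, $(M^4,g)$ is a smooth, connected, complete Riemannian manifold of dimension four, without boundary. We write $R$ for the scalar curvature, $\operatorname{Ric}$ for the Ricci tensor, $\Delta$ for the Laplace–Beltrami operator (so $\Delta h\ge 0$ at a minimum of $h$) and $d_g$ for the distance. Norms of tensors are the usual ones: $|A|^2$ is the sum of the squares of the eigenvalues for a symmetric form $A$.

## 1. Constant scalar curvature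

**Definition ($Q$-curvature).** Branson's $Q$-curvature of $g$ is
$$Q=\tfrac16\left(-\Delta R-3|\operatorname{Ric}|^2+R^2\right).$$

Some values by hand. In each example below $R$ is constant, so the term $\Delta R$ vanishes.

- The round $S^4$ has $\operatorname{Ric}=3g$, $R=12$, $|\operatorname{Ric}|^2=36$, so $Q=\frac16(-108+144)=6$.
- Hyperbolic space of curvature $-k$ has $\operatorname{Ric}=-3kg$, $R=-12k$, so $Q=\frac16(-108k^2+144k^2)=6k^2$. The sign of the curvature is invisible to $Q$.
- $S^3\times\mathbb R$, with unit $S^3$, has Ricci eigenvalues $2,2,2,0$, so $R=6$ and $Q=\frac16(-36+36)=0$.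
- $S^2\times\mathbb R^2$, with $S^2$ of curvature $\alpha>0$, has Ricci eigenvalues $\alpha,\alpha,0,0$, so $R=2\alpha$ and $Q=\frac16(-6\alpha^2+4\alpha^2)=-\frac{\alpha^2}3$.

The noncompact examples with $R\ge0$ have $Q\le 0$, and the noncompact example with $Q\ge6$ has $R<0$. The question is whether $Q\ge 6$ and $R\ge 0$ together force $M$ to be compact. We first settle the case of constant $R$, for which two formulas are needed; they serve the whole lecture.

Let $E=\operatorname{Ric}-\frac R4g$ be the trace-free Ricci tensor. Since $E$ is orthogonal to $g$ and $|g|^2=4$, we have $|\operatorname{Ric}|^2=|E|^2+\frac{R^2}4$. Hence $6Q=-\Delta R-3|E|^2+\frac{R^2}4$, and $Q\ge 6$ is equivalent to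
$$\Delta R\le \tfrac{R^2}{4}-36-3|E|^2. \tag{1}$$

Next, let $\lambda$ be an eigenvalue of $E$. The other three eigenvalues add up to $-\lambda$, so by Cauchy–Schwarz their squares add up to at least $\lambda^2/3$. Therefore $|E|^2\ge\frac43\lambda^2$, that is, $|\lambda|\le\frac{\sqrt3}2|E|$. For every unit vector $T$,
$$\operatorname{Ric}(T,T)\ge \tfrac R4-\tfrac{\sqrt3}{2}|E|. \tag{2}$$

Recall the Bonnet–Myers theorem: a complete $4$-manifold with $\operatorname{Ric}\ge 3k\,g$, $k>0$ constant, is compact with diameter at most $\pi/\sqrt k$.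

**Proposition 1.** If $R$ is constant, $R\ge0$ and $Q\ge 6$, then $R\ge12$, $\operatorname{Ric}\ge\frac{18}R g$, and $M$ is compact with $\operatorname{diam}(M)\le\pi\sqrt{R/6}$.

*Proof.* With $\Delta R=0$, (1) says $3|E|^2\le\frac14(R^2-144)$. So $R\ge 12$ and $\frac{\sqrt3}2|E|\le\frac14\sqrt{R^2-144}$. By (2),
$$\operatorname{Ric}(T,T)\ge\tfrac14\left(R-\sqrt{R^2-144}\right)=\frac{36}{R+\sqrt{R^2-144}}\ge\frac{18}R .$$
Apply Bonnet–Myers with $k=6/R$. $\square$

What changes when $R$ varies? Inequality (1) bounds $3|E|^2+\Delta R$, and $\Delta R$ has no sign. Where $\Delta R$ is very negative, $|E|$ may be huge and (2) gives nothing. So there is no pointwise lower bound on $\operatorname{Ric}$, and Bonnet–Myers has nothing to start from. There is a second difficulty: even when $R$ is constant, the bound on the diameter grows with $R$, and on a noncompact manifold nothing says that $R$ is bounded.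

## 2. The statements, and the constant $-12$

It is known that if $R$ and $Q$ are both bounded below by positive constants, then $M$ is compact. The conjecture weakens the condition on $R$ to $R\ge0$; the problem comes from Xumin Jiang, Mingxiang Li, Zhehui Wang, "Bonnet-Myers type theorems for $Q$-curvature on four-manifolds", arXiv:2607.25343 (2026). The gap between the two hypotheses is exactly a matter of uniformity. If $R\ge0$ and $Q\ge6$, then $R>0$ everywhere: a zero of $R$ would be a minimum, where $\Delta R\ge0$, while (1) gives $\Delta R\le-36$. But on a noncompact manifold, positivity alone does not give a positive lower bound. The conjecture is true.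

**Theorem A.** If $Q\ge 6$ and $R\ge 0$, then $M$ is compact.

**Theorem B.** If $Q\ge 6$ and $R\ge -12$, then exactly one of the following holds:

1. $R\equiv-12$ and $\operatorname{Ric}=-3g$;
2. $M$ is compact, $\pi_1(M)$ is finite, and either $R>12$ everywhere or $\operatorname{Ric}=3g$. Moreover
$$\operatorname{diam}(M,g)\le \pi\sqrt{\tfrac{8}{45}\max_M R}.$$

**Proposition C.** There are metrics $g_a$ $(a\ge2)$ on $S^4$ with $Q\ge6$, $R>0$, $\operatorname{diam}(g_a)\ge\sqrt{a/(2e)}$ and $\max R\le 576\,e\,a$. So there is no diameter bound independent of $\max R$, and the order $(\max R)^{1/2}$ in Theorem B is optimal.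

The constant $-12$ is optimal. Hyperbolic space of curvature $-k$, $k\ge1$, has $R=-12k$ and $Q=6k^2\ge6$ and is noncompact. With $k=1$ this shows that case 1 contains noncompact manifolds. If $c<-12$, choose $1<k\le -c/12$: then $R\ge c$, $Q\ge 6$, $M$ is noncompact and $R\not\equiv-12$.

The value $6$ is a normalization. Suppose $Q\ge q>0$ and $R\ge-\sqrt{24q}$. Put $\bar g=\lambda^2g$ with $\lambda^4=q/6$. Then $\bar Q=\lambda^{-4}Q\ge6$, $\bar R=\lambda^{-2}R\ge-\sqrt{24q}\,\sqrt{6/q}=-12$, and $\operatorname{Ric}$ is unchanged. So by Theorem B either $M$ is compact or $\operatorname{Ric}=-3\lambda^2g=-\frac{\sqrt{24q}}4g$. The condition $Q\ge0$ would not be enough: $S^3\times\mathbb R$ has $R=6$ and $Q=0$.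

Proposition C also tells us what kind of proof to look for. Since $\operatorname{diam}(g_a)\to\infty$, the hypotheses of Theorem A imply no uniform bound $\operatorname{Ric}\ge 3kg$ with $k>0$, and no uniform diameter bound. The proof of compactness must use some size of $R$ somewhere on the particular manifold at hand. We will use its size on one unit ball.

## 3. Weighted length brings $\Delta R$ into the second variation

The standard proof of Bonnet–Myers takes a long minimizing geodesic with velocity $T$ and gets from the second variation $\int(3\varphi'^2-\operatorname{Ric}(T,T)\varphi^2)\,ds\ge0$. To use (1) we need $-\Delta R$ next to $-\operatorname{Ric}(T,T)$, and the full Laplacian cannot be made from derivatives along the curve. So we minimize a weighted length $\int u\,ds$ with $u>0$ a function on $M$. Summing the second variation over the three normal directions then produces the Hessian of $u$ in those directions, that is, $\Delta u$ up to one tangential term that can be integrated by parts. If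 $u$ is a function of $R$, inequality (1) applies.

Minimizing $\int u\,ds$ means minimizing length for the metric $u^2g$. This metric need not be complete, since $u$ may tend to $0$ at infinity, so the existence of long minimizers needs an argument.

**Lemma 2 (long minimizers).** Let $M$ be noncompact, $u>0$ smooth on $M$, $p\in M$, $\Lambda>0$. There is a smooth $g$-unit-speed curve $\gamma:[0,L]\to M$ with $\gamma(0)=p$, $L\ge \Lambda$, which minimizes $\int u\,ds$ among all piecewise smooth curves in $M$ joining its endpoints.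

*Proof.* Let $\bar B=\{d_g(p,\cdot)\le\Lambda\}$ and $S=\{d_g(p,\cdot)=\Lambda\}$. By Hopf–Rinow both are compact, and $d_g(p,\cdot)$ is unbounded because $M$ is complete and noncompact. As $M$ is connected, $d_g(p,\cdot)$ takes the value $\Lambda$, so $S\neq\emptyset$.

We change $u$ far away to restore completeness. Let $\chi\in C_c^\infty(M,[0,1])$ with $\chi=1$ on $\bar B$, and $u_1=\chi u+1-\chi$. At each point $u_1$ is a convex combination of $1$ and, on the compact support of $\chi$, of $u$; so $\inf u_1>0$ and $g_1=u_1^2g$ is complete. Let $q$ be a point of $S$ nearest to $p$ for $d_{g_1}$, and let $\sigma$ be a minimizing $g_1$-geodesic from $p$ to $q$. It cannot meet $S$ before $q$, since such a point would be strictly $g_1$-closer to $p$. Hence $\sigma$ stays in $\bar B$, where $u_1=u$, and $\int_\sigma u\,ds=d_{g_1}(p,S)$.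

Now take any piecewise smooth curve in $M$ from $p$ to $q$. It has a first hitting point with $S$. Up to that point it lies in $\bar B$, so its $u$-weighted length there equals its $g_1$-length, which is at least $d_{g_1}(p,S)=\int_\sigma u\,ds$. So $\sigma$ minimizes $\int u\,ds$ among all curves in $M$ with its endpoints. Its $g$-length is at least $d_g(p,q)=\Lambda$. Reparametrize by $g$-arclength. $\square$

**Lemma 3 (second variation of weighted length).** Let $\gamma:[0,L]\to M$ be a smooth unit-speed curve minimizing $\int u\,ds$ among curves with the same endpoints, $T=\gamma'$, $\ell(s)=\log u(\gamma(s))$. For every Lipschitz $\varphi$ on $[0,L]$ with $\varphi(0)=\varphi(L)=0$,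
$$\int_0^L\Big[3\varphi'^2-\ell'\varphi\varphi'-\tfrac14\ell'^2\varphi^2+\Big(\tfrac{\Delta u}{u}-\operatorname{Ric}(T,T)\Big)\varphi^2\Big]ds\ge0. \tag{3}$$

*Proof.* **Step 1: a variation in each normal direction.** This step computes the derivatives of the length element. Let $H=\nabla_TT$, which is normal to $T$ because $|T|=1$. Let $e_1,e_2,e_3$ be an orthonormal frame of the normal bundle along $\gamma$, parallel for the normal connection. Then $\nabla_Te_i$ is tangential, and $\langle\nabla_Te_i,T\rangle=-\langle e_i,H\rangle$, so $\nabla_Te_i=-h_iT$ with $h_i=\langle H,e_i\rangle$.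

For smooth $\psi$ with $\psi(0)=\psi(L)=0$ put $F(s,\tau)=\exp_{\gamma(s)}(\tau\psi(s)e_i(s))$ and $V=\partial_\tau F$. The curves $\tau\mapsto F(s,\tau)$ are geodesics, so $\nabla_\tau V=0$. At $\tau=0$ we have $V=\psi e_i$ and
$$\nabla_sV=\psi'e_i-\psi h_iT .$$
For small $\tau$ the function $\nu=|F_s|$ is positive and smooth. From $\nabla_\tau F_s=\nabla_sV$ we get $\nu\,\partial_\tau\nu=\langle\nabla_sV,F_s\rangle$, and differentiating once more,
$$(\partial_\tau\nu)^2+\nu\,\partial_\tau^2\nu=\langle\nabla_\tau\nabla_sV,F_s\rangle+|\nabla_sV|^2 .$$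
With the curvature convention $\mathrm{Rm}(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$ and $\nabla_\tau V=0$, we have $\nabla_\tau\nabla_sV=\mathrm{Rm}(V,F_s)V$. At $\tau=0$, where $\nu=1$ and $\langle \mathrm{Rm}(V,T)V,T\rangle=-\psi^2\sec(e_i,T)$, this gives
$$\partial_\tau\nu=-\psi h_i,\qquad \partial_\tau^2\nu=-\psi^2\sec(e_i,T)+(\psi'^2+\psi^2h_i^2)-\psi^2h_i^2=\psi'^2-\psi^2\sec(e_i,T).$$

**Step 2: first and second derivative of the weighted length.** Here we use minimality. Put $A_i(\tau)=\int_0^L u(F)|F_s|\,ds$ and $u_i=\langle\nabla u,e_i\rangle$. The varied curves have the endpoints of $\gamma$, so $A_i$ has a minimum at $\tau=0$. First,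
$$0=A_i'(0)=\int_0^L\psi\,(u_i-uh_i)\,ds\quad\text{for all such }\psi,\qquad\text{so}\quad u_i=uh_i .$$
Since $\nabla_\tau V=0$, $\partial_\tau^2u(F)=\nabla^2u(V,V)$. Hence, replacing $h_i$ by $u_i/u$ in the cross term,
$$0\le A_i''(0)=\int_0^L\Big[\nabla^2u(e_i,e_i)\psi^2-2\frac{u_i^2}{u}\psi^2+u\psi'^2-u\psi^2\sec(e_i,T)\Big]ds.$$

**Step 3: summation over $i$.** This produces $\Delta u$ and $\operatorname{Ric}(T,T)$. We have $\sum_i\sec(e_i,T)=\operatorname{Ric}(T,T)$ and $\sum_i\nabla^2u(e_i,e_i)=\Delta u-\nabla^2u(T,T)$. Writing $u_s,u_{ss}$ for derivatives of $u(\gamma(s))$,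
$$\nabla^2u(T,T)=u_{ss}-\langle\nabla u,H\rangle=u_{ss}-\sum_iu_ih_i=u_{ss}-\sum_i\frac{u_i^2}u .$$
So the sum contains $\sum u_i^2/u$ once with a plus sign and twice with a minus sign. The net term $-\sum_iu_i^2\psi^2/u\le0$ can be dropped. Integrating by parts, $-\int\psi^2u_{ss}=\int2u_s\psi\psi'$, and we obtain
$$\int_0^L\big[3u\psi'^2+2u_s\psi\psi'+(\Delta u-u\operatorname{Ric}(T,T))\psi^2\big]ds\ge0 .$$
The coefficients are bounded, so the left side is continuous in $\psi\in H_0^1(0,L)$. Smooth functions are dense there, so the inequality holds for Lipschitz $\psi$ vanishing at the ends.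

**Step 4: normalization.** This removes the weight $u$. Put $\psi=u^{-1/2}\varphi$. As $u_s/u=\ell'$, we have $\psi'=u^{-1/2}(\varphi'-\frac12\ell'\varphi)$ and
$$3u\psi'^2+2u_s\psi\psi'=3(\varphi'-\tfrac12\ell'\varphi)^2+2\ell'\varphi(\varphi'-\tfrac12\ell'\varphi)=3\varphi'^2-\ell'\varphi\varphi'-\tfrac14\ell'^2\varphi^2 .$$
This is (3). $\square$

## 4. The weight $\sqrt{R+c}$ and what it gives when $R$ is bounded

Which function of $R$ should $u$ be? Try $u=R^\theta$ where $R>0$. Then $\frac{\Delta u}u=\theta\frac{\Delta R}R-\theta(1-\theta)|\nabla\log R|^2$, and (1), (2) give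
$$\theta\frac{\Delta R}R-\operatorname{Ric}(T,T)\le\frac{\theta R}4-\frac{36\,\theta}R-\frac R4-\frac{3\theta}R|E|^2+\frac{\sqrt3}2|E| .$$
Completing the square, the last two terms are together at most $\frac R{16\theta}$. The terms linear in $R$ add up to $\frac R{16\theta}(4\theta^2-4\theta+1)=\frac{R}{16\theta}(2\theta-1)^2$. This is a wrong-signed term that grows with $R$, unless $\theta=\frac12$, when it vanishes and $-\frac{18}R$ remains. So the exponent is forced to be $\frac12$. A shift of $R$ costs little.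

**Lemma 4.** Let $Q\ge6$, let $c$ be a constant with $y=R+c>0$ on $M$, and let $u=y^{1/2}$. For every unit vector $T$,
$$\frac{\Delta u}u-\operatorname{Ric}(T,T)\le-\Big(18-\frac{c^2}8\Big)\frac1y-\frac14|\nabla\log y|^2. \tag{4}$$
If $\gamma:[0,L]\to M$ is a smooth unit-speed curve minimizing $\int u\,ds$ between its endpoints and $w(s)=\log y(\gamma(s))$, then for all Lipschitz $\varphi$ with $\varphi(0)=\varphi(L)=0$,
$$\int_0^L\big[3\varphi'^2-\tfrac12w'\varphi\varphi'-\tfrac5{16}w'^2\varphi^2\big]ds\ge\Big(18-\frac{c^2}8\Big)\int_0^Le^{-w}\varphi^2ds . \tag{5}$$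

*Proof.* We have $\frac{\Delta u}u=\frac{\Delta R}{2y}-\frac14|\nabla\log y|^2$. By (1) and (2),
$$\frac{\Delta u}u-\operatorname{Ric}(T,T)\le-\frac1y\Big[18-\tfrac{R^2}8+\tfrac32|E|^2+\tfrac{Ry}4-\tfrac{\sqrt3}2|E|y\Big]-\tfrac14|\nabla\log y|^2 .$$
Since $\frac32|E|^2-\frac{\sqrt3}2|E|y\ge-\frac{y^2}8$, the bracket is at least $18-\frac18(R^2-2Ry+y^2)=18-\frac18(y-R)^2=18-\frac{c^2}8$. This is (4).

On $\gamma$ we have $\ell=\frac w2$ and $|\nabla\log y|\ge|w'|$. Insert (4) into (3). The coefficient of $-w'^2\varphi^2$ is $\frac14\cdot\frac14+\frac14=\frac5{16}$, which gives (5). $\square$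

Suppose now that $M$ is noncompact with $0\le R\le K$, and take $c=6$, so that $18-\frac{c^2}8=\frac{27}2$. By Young's inequality,
$$-\tfrac12w'\varphi\varphi'\le\tfrac5{16}w'^2\varphi^2+\tfrac15\varphi'^2 ,$$
so (5) implies
$$\tfrac{16}5\int_0^L\varphi'^2ds\ge\tfrac{27}2\int_0^Le^{-w}\varphi^2ds\ge\frac{27}{2(K+6)}\int_0^L\varphi^2ds .$$
With $\varphi=\sin(\pi s/L)$ we get $L^2\le\frac{32}{135}\pi^2(K+6)$, while Lemma 2 makes $L$ as large as we like. So Theorem A holds when $R$ is bounded above.

If $R$ is unbounded, this argument stops at the first inequality of the last display, and stops for good. Take $w=\log(6+17s^2)$, that is, suppose $R$ were $17s^2$ along $\gamma$. For Lipschitz $\varphi$ vanishing at $0$ and $L$, we have $\int\frac{\varphi\varphi'}s\,ds=\frac12\int\frac{\varphi^2}{s^2}\,ds$ by parts, so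
$$0\le\int_0^L\Big(\varphi'-\frac{\varphi}{2s}\Big)^2ds=\int_0^L\varphi'^2ds-\frac14\int_0^L\frac{\varphi^2}{s^2}ds .$$
Hence $\frac{16}5\int\varphi'^2\ge\frac45\int\frac{\varphi^2}{s^2}\ge\frac{27}{2\cdot17}\int\frac{\varphi^2}{s^2}\ge\frac{27}2\int e^{-w}\varphi^2$, because $\frac{27}{34}<\frac45$. The inequality that survives Young holds for this $w$ on every interval $[0,L]$, and no choice of $\varphi$ gives a contradiction. The loss is in Young's inequality, which discarded all information about $w'$. We must keep the cross term.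

## 5. The substitution $\varphi=e^{5w/12}\zeta$ and a one-dimensional lemma

In (5) the term $w'^2\varphi^2$ is what we cannot control, so we remove it by a change of unknown. Put $\varphi=e^{\alpha w}\zeta$, so $\varphi'=e^{\alpha w}(\zeta'+\alpha w'\zeta)$. The bracket in (5) becomes $e^{2\alpha w}$ times
$$3\zeta'^2+\big(6\alpha-\tfrac12\big)w'\zeta\zeta'+\big(3\alpha^2-\tfrac\alpha2-\tfrac5{16}\big)w'^2\zeta^2 .$$
The last coefficient vanishes for $\alpha=\frac5{12}$ and $\alpha=-\frac14$. Take $\alpha=\frac5{12}$. Then (5) reads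
$$\int_0^Le^{5w/6}\big[3\zeta'^2+2w'\zeta\zeta'\big]ds\ge\Big(18-\frac{c^2}8\Big)\int_0^Le^{-w/6}\zeta^2ds. $$
Two things have happened. First, $2w'e^{5w/6}=\frac{12}5(e^{5w/6})'$ is an exact derivative, so the cross term can be integrated by parts, and this turns it into $-\frac{12}5e^{5w/6}(\zeta\zeta')'$. For $\zeta=\eta^k$ with $\eta$ piecewise linear, $(\zeta\zeta')'=k(2k-1)\eta^{2k-2}\eta'^2$ on each piece; this is of the same form as $\zeta'^2$, and it comes with a minus sign. Even with $4\zeta'^2$ in place of $3\zeta'^2$ (we shall need this room in Section 7), the total coefficient of $e^{5w/6}\eta^{2k-2}\eta'^2$ is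
$$4k^2-\tfrac{12}5k(2k-1)=-\tfrac45k(k-3),$$
negative for $k>3$. The gradient term changes sides. Second, the two weights now oppose each other: $e^{5w/6}$ is large where $R$ is large, and $e^{-w/6}$ is large where $R$ is small, so their sum is bounded below whatever $w$ does. (For the other root $\alpha=-\frac14$ the weights would be $e^{-w/2}$ and $e^{-3w/2}$, both small where $w$ is large.) The only price is a boundary term at the kink of $\eta$. We place the kink at $s=1$, where $w$ is controlled by the fixed ball of radius $1$ about the starting point.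

**Lemma 5.** Let $L\ge 2$, $\kappa>0$ and $w\in C^\infty([0,L])$ be such that for all Lipschitz $\zeta$ with $\zeta(0)=\zeta(L)=0$
$$\int_0^L e^{5w/6}\big[4\zeta'^2+2w'\zeta\zeta'\big]ds\ \ge\ \kappa\int_0^Le^{-w/6}\zeta^2ds. \tag{6}$$
Then $L^{2/3}\le \frac{1728}{5}\,\kappa^{-5/6}e^{5w(1)/6}$.

*Proof.* **Step 1: the test function.** Let $\eta(s)=s$ on $[0,1]$, $\eta(s)=\frac{L-s}{L-1}$ on $[1,L]$, and $\zeta=\eta^4$. Then $\zeta'^2=16\eta^6\eta'^2$, $\zeta\zeta'=4\eta^7\eta'$, and on each of the two intervals $(\zeta\zeta')'=28\eta^6\eta'^2$.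

**Step 2: integration by parts.** This turns the cross term into a boundary term and a negative term. On $[0,1]$ and $[1,L]$ separately, $\zeta\zeta'$ vanishes at $0$ and at $L$; at $s=1$ its left limit is $4$ and its right limit is $-\frac4{L-1}$. Hence
$$\int_0^Le^{5w/6}\,2w'\zeta\zeta'\,ds=\tfrac{12}5\int_0^L(e^{5w/6})'\zeta\zeta'\,ds=\tfrac{48}5\Big(1+\tfrac1{L-1}\Big)e^{5w(1)/6}-\tfrac{336}5\int_0^Le^{5w/6}\eta^6\eta'^2ds .$$
The first term in (6) is $64\int e^{5w/6}\eta^6\eta'^2$, and $64-\frac{336}5=-\frac{16}5$. Using $L-1\ge1$ and discarding the nonnegative integrals over $[0,1]$, (6) gives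
$$\tfrac{96}5e^{5w(1)/6}\ge\int_1^L\Big(\tfrac{16}5e^{5w/6}\eta^6L^{-2}+\kappa e^{-w/6}\eta^8\Big)ds ,$$
where we used $\eta'^2=(L-1)^{-2}\ge L^{-2}$ on $[1,L]$.

**Step 3: elimination of $w$.** For $a,b\ge0$ we have $a^{1/6}b^{5/6}\le\frac a6+\frac{5b}6\le a+b$. Apply this to the two terms of the integrand. The powers of $e^w$ are $\frac5{36}$ and $-\frac5{36}$ and cancel; the power of $\eta$ is $1+\frac{20}3=\frac{23}3$; the power of $L$ is $-\frac13$; and $(\frac{16}5)^{1/6}\ge1$. As $0\le\eta\le1$, the integrand is at least $\kappa^{5/6}\eta^{23/3}L^{-1/3}\ge\kappa^{5/6}\eta^8L^{-1/3}$.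

**Step 4: conclusion.** We have $\int_1^L\eta^8ds=\frac{L-1}9\ge\frac L{18}$ because $L\ge2$. Therefore $\frac{96}5e^{5w(1)/6}\ge\frac1{18}\kappa^{5/6}L^{2/3}$, and $\frac{96}5\cdot18=\frac{1728}5$. $\square$

Returning to $w=\log(6+17s^2)$ from Section 4: there $w(1)=\log23$ for every $L$, so Lemma 5 shows that (5) with $c=6$ fails for this $w$ once $L$ is large, although its weakening by Young's inequality does not.

## 6. Proof of Theorem A

Let $Q\ge6$, $R\ge0$, and suppose that $M$ is noncompact.

**Step 1: a long minimizer.** We choose the weight and the curve. Put $y=R+6>0$ and $u=y^{1/2}$. Fix $p\in M$ and let $\Lambda\ge2$ be arbitrary. Lemma 2 gives a smooth unit-speed $\gamma:[0,L]\to M$ with $\gamma(0)=p$ and $L\ge\Lambda$ that minimizes $\int u\,ds$. Let $w(s)=\log y(\gamma(s))$.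

**Step 2: hypothesis (6).** We bring the second variation into the form required by Lemma 5. Lemma 4 with $c=6$ gives (5) with constant $18-\frac{36}8=\frac{27}2$. Let $\zeta$ be Lipschitz with $\zeta(0)=\zeta(L)=0$ and put $\varphi=e^{5w/12}\zeta$. The bracket in (5) becomes $e^{5w/6}$ times
$$3\zeta'^2+\big(\tfrac52-\tfrac12\big)w'\zeta\zeta'+\big(\tfrac{25}{48}-\tfrac5{24}-\tfrac5{16}\big)w'^2\zeta^2=3\zeta'^2+2w'\zeta\zeta'\le4\zeta'^2+2w'\zeta\zeta' ,$$
and $e^{-w}\varphi^2=e^{-w/6}\zeta^2$. So (6) holds with $\kappa=\frac{27}2$.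

**Step 3: a bound that does not see $\Lambda$.** By Lemma 5 and $d_g(p,\gamma(1))\le1$,
$$\Lambda^{2/3}\le L^{2/3}\le\tfrac{1728}5\big(\tfrac{27}2\big)^{-5/6}\,y(\gamma(1))^{5/6}\le\tfrac{1728}5\big(\tfrac{27}2\big)^{-5/6}\max_{\bar B_g(p,1)}(R+6)^{5/6}.$$
The ball $\bar B_g(p,1)$ is compact, so the right side is finite, and it does not depend on $\Lambda$. As $\Lambda\ge2$ was arbitrary, this is a contradiction. Hence $M$ is compact. $\blacksquare$

## 7. The threshold $-12$ and the weight $v/\sqrt{v+12}$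

What happens if we only know $R\ge-12$? When $\inf R=-12$, positivity of $y=R+c$ requires $c\ge12$, and then the constant $18-\frac{c^2}8$ in (5) is at most $0$. At $c=12$ the good term vanishes exactly. We need a weight that is not a pure square root.

Let $Q\ge 6$ and $v=R+12\ge0$. Since $\frac{R^2}4-36=\frac14(R-12)(R+12)$, (1) becomes
$$\Delta v\le\tfrac{v(v-24)}4-3|E|^2. \tag{7}$$

We use the strong maximum principle (Gilbarg–Trudinger, Thm 3.5) in this form: if $z\ge0$ is smooth on a connected manifold and $\Delta z-\beta z\le0$ with $\beta\ge0$ continuous, then $z>0$ everywhere or $z\equiv0$. Indeed, in a chart around a zero of $z$ the theorem says that $z$, which attains there the nonpositive minimum $0$, is constant nearby. So the zero set is open as well as closed.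

**Step 1: the case $v\equiv0$, or else $v>0$ everywhere.** This step isolates case 1. By (7), $\Delta v-\frac v4\,v\le-6v-3|E|^2\le0$, so the strong maximum principle applies with $\beta=\frac v4\ge0$. If $v\equiv0$, then (7) forces $E=0$, so $\operatorname{Ric}=\frac R4g=-3g$, and we are in case 1. From now on $v>0$ everywhere.

**Step 2: choice of the weight.** We look for $u=f(v)$ with $f>0$, $f'>0$, and write $\theta=vf'/f$; this is the exponent if $f$ is a power. By (7), (2) and $R=v-12$,
$$\frac{f'}f\Delta v-\operatorname{Ric}(T,T)\le\frac{\theta(v-24)}4-\frac{v-12}4-\frac{3\theta}v|E|^2+\frac{\sqrt3}2|E| ,$$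
and the last two terms are together at most $\frac v{16\theta}$. Since $\frac{\theta v}4-\frac v4+\frac v{16\theta}=\frac{v}{16\theta}(2\theta-1)^2$ and $-6\theta+3=-3(2\theta-1)$,
$$\frac{f'}f\Delta v-\operatorname{Ric}(T,T)\le-(2\theta-1)\Big[3-\frac{v(2\theta-1)}{16\theta}\Big]. \tag{8}$$
For $\theta=\frac12$ this is zero, as we saw. For a constant $\theta>\frac12$ the bracket becomes negative when $v$ is large. So $\theta$ should stay above $\frac12$ and tend to $\frac12$ like $\frac1v$. We take $2\theta-1=\frac{12}{v+12}$, that is,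
$$\theta=\frac{v+24}{2(v+12)},\qquad \frac{f'}f=\frac\theta v=\frac1v-\frac1{2(v+12)},\qquad f(v)=\frac v{(v+12)^{1/2}} .$$
Then $\frac{v(2\theta-1)}{16\theta}=\frac{3v}{2(v+24)}\le\frac32$, and the right side of (8) is at most $-\frac{12}{v+12}\cdot\frac32=-\frac{18}{v+12}$.

**Step 3: the gradient term.** We complete the pointwise estimate of $\frac{\Delta u}u=\frac{f'}f\Delta v+\frac{f''}f|\nabla v|^2$. We have
$$\frac{f''}f=\Big(\frac{f'}f\Big)'+\Big(\frac{f'}f\Big)^2=-\frac1{v^2}+\frac1{2(v+12)^2}+\frac1{v^2}-\frac1{v(v+12)}+\frac1{4(v+12)^2}=\frac{\frac34-\frac{v+12}v}{(v+12)^2}=-\frac{\frac14+\frac{12}v}{(v+12)^2}.$$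
Hence, for every unit $T$,
$$\frac{\Delta u}u-\operatorname{Ric}(T,T)\le-\frac{18}{v+12}-\Big(\frac14+\frac{12}v\Big)\frac{|\nabla v|^2}{(v+12)^2}. \tag{9}$$

**Step 4: compactness when $v>0$.** Suppose $M$ is noncompact. Fix $p$, let $\Lambda\ge2$, and take $\gamma:[0,L]\to M$ from Lemma 2 for $u=f(v)$; note that nothing prevents $u$ from tending to $0$ at infinity, and Lemma 2 allows this. Along $\gamma$ put $w=\log(v+12)$, $x=w'$, $m=\frac{12}v$. Then $\frac{|\nabla v|^2}{(v+12)^2}\ge x^2$ and
$$\ell'=\frac{f'}f\,\frac{dv}{ds}=\frac\theta v(v+12)x=\frac{v+24}{2v}x=\big(\tfrac12+m\big)x .$$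
So (3) and (9) give
$$\int_0^L\Big[3\varphi'^2-(\tfrac12+m)x\varphi\varphi'-\big(\tfrac5{16}+\tfrac{5m}4+\tfrac{m^2}4\big)x^2\varphi^2\Big]ds\ge18\int_0^Le^{-w}\varphi^2ds ,$$
because $\frac14(\frac12+m)^2+\frac14+m=\frac5{16}+\frac{5m}4+\frac{m^2}4$. For $m=0$ this is the bracket of (5). The terms with $m$ are unbounded where $v$ is near $0$ and must be absorbed. Put $\varphi=e^{5w/12}\zeta$. The bracket becomes $e^{5w/6}$ times a form whose coefficient of $x\zeta\zeta'$ is $\frac52-\frac12-m=2-m$ and whose coefficient of $x^2\zeta^2$ is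
$$\tfrac{25}{48}-\tfrac5{12}\big(\tfrac12+m\big)-\tfrac5{16}-\tfrac{5m}4-\tfrac{m^2}4=-\tfrac53m-\tfrac{m^2}4 .$$
Since $-mx\zeta\zeta'\le\zeta'^2+\frac{m^2}4x^2\zeta^2$, and $m>0$,
$$3\zeta'^2+(2-m)x\zeta\zeta'-\big(\tfrac53m+\tfrac{m^2}4\big)x^2\zeta^2\le4\zeta'^2+2x\zeta\zeta' .$$
So (6) holds with $\kappa=18$; this is where the coefficient $4$ in Lemma 5 is needed. As $e^w=v+12=R+24$, Lemma 5 gives
$$\Lambda^{2/3}\le\tfrac{1728}5\,18^{-5/6}\max_{\bar B_g(p,1)}(R+24)^{5/6}$$
for all $\Lambda\ge2$, a contradiction. So $M$ is compact.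

**Step 5: scalar curvature.** We show $R\ge12$ and treat equality. At a minimum point of $R$ on the compact $M$ we have $\Delta R\ge0$, so (1) gives $R^2\ge144$ there. Since $R>-12$, this means $\min R\ge12$. Put $z=R-12\ge0$. Then (1) reads $\Delta z\le\frac{R+12}4z-3|E|^2$, so the strong maximum principle applies with $\beta=\frac{R+12}4\ge0$. Either $z>0$ everywhere, that is, $R>12$ everywhere; or $z\equiv0$, and then the inequality forces $E=0$, so $\operatorname{Ric}=3g$.

**Step 6: fundamental group.** The universal cover with the lifted metric is complete and connected with $Q\ge6$ and $R\ge12$. By Step 4 it is compact, so its covering map has finite fibers, and $\pi_1(M)$ is finite.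

**Step 7: diameter.** Since $R\ge12>0$, we may use Lemma 4 with $c=0$, that is, $u=R^{1/2}$. Let $p,q$ realize the diameter. As $M$ is compact, $Rg$ is a complete metric, so there is a smooth curve from $p$ to $q$ minimizing $\int R^{1/2}ds$. Parametrize it by $g$-arclength on $[0,L]$; then $L\ge d_g(p,q)=\operatorname{diam}(M,g)$. With $w=\log R(\gamma(s))$, (5) gives
$$\int_0^L\big[3\varphi'^2-\tfrac12w'\varphi\varphi'-\tfrac5{16}w'^2\varphi^2\big]ds\ge18\int_0^L\frac{\varphi^2}R\,ds\ge\frac{18}{\max R}\int_0^L\varphi^2ds .$$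
Here $R$ is bounded, and the argument of Section 4 is good enough: by $-\frac12w'\varphi\varphi'\le\frac5{16}w'^2\varphi^2+\frac15\varphi'^2$ we get $\frac{16}5\int\varphi'^2\ge\frac{18}{\max R}\int\varphi^2$. The choice $\varphi=\sin(\pi s/L)$ gives $\frac{16}5\cdot\frac{\pi^2}{L^2}\ge\frac{18}{\max R}$, that is, $L^2\le\frac8{45}\pi^2\max R$.

Finally, case 1 has $R\equiv-12$ and case 2 has $R\ge12$, so exactly one of them holds. This proves Theorem B. $\blacksquare$

## 8. Long spheres with $Q\ge6$

We now build the metrics of Proposition C. They are rotationally symmetric spheres with a long middle part.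

**Step 1: curvature of $g=e^{2w(t)}(dt^2+g_{S^3})$.** This step makes $Q$ a linear expression in $w$. Let $g_0=dt^2+g_{S^3}$ on $\mathbb R\times S^3$, with $R_0=6$ and $Q_0=0$. The general formulas are $R=e^{-2w}(R_0-6\Delta_0w-6|\nabla w|_0^2)$ and $P_0w+Q_0=Qe^{4w}$ with $P_0=\Delta_0^2-\operatorname{div}_0(\frac23R_0g_0-2\operatorname{Ric}_0)d$ (Branson, Paneitz). Here $\operatorname{Ric}_0(\partial_t,\cdot)=0$ and $w$ depends on $t$ only, so
$$R=6e^{-2w}(1-w''-w'^2),\qquad Qe^{4w}=w''''-4w''. \tag{10}$$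
The second formula can be checked directly. The conformal change of the Ricci tensor in dimension four is $\operatorname{Ric}=\operatorname{Ric}_0-2(\nabla_0^2w-dw\otimes dw)-(\Delta_0w+2|\nabla w|_0^2)g_0$. Its components with respect to $g_0$ are $-3w''$ in the $t$-direction and $2-w''-2w'^2$ on $S^3$. Their sum is $6(1-w''-w'^2)=e^{2w}R$. The eigenvalue of $e^{2w}E$ in the $t$-direction is $-3w''-\frac32(1-w''-w'^2)=-\frac32(1+w''-w'^2)$, and the other three are equal to each other, so $|E|^2=\frac43\cdot\frac94e^{-4w}(1+w''-w'^2)^2$. Hence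
$$\tfrac{R^2}4-3|E|^2=9e^{-4w}\big[(1-w'^2-w'')^2-(1-w'^2+w'')^2\big]=-36e^{-4w}(1-w'^2)w'' .$$
For functions of $t$, $\Delta_gh=e^{-4w}(e^{2w}h')'$. With $h=1-w''-w'^2$,
$$\Delta_gR=6e^{-4w}(h'-2w'h)'=6e^{-4w}(h''-2w''h-2w'h')=6e^{-4w}(-w''''-2w''+6w'^2w'') .$$
So $6Qe^{4w}=6w''''+12w''-36w'^2w''-36w''+36w'^2w''=6(w''''-4w'')$, as claimed.

For $w_0=-\log\cosh t$ we have $w_0''=-\operatorname{sech}^2t$ and $w_0''''=6\operatorname{sech}^4t-4\operatorname{sech}^2t$, so $w_0''''-4w_0''=6\operatorname{sech}^4t=6e^{4w_0}$. This is the round sphere, with $Q=6$.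

**Step 2: averages of round spheres.** Since $w\mapsto w''''-4w''$ is linear, translates of $w_0$ can be superposed. For $a\ge2$, $\varepsilon=\frac1a$, let
$$\mu=\tfrac{1-\varepsilon}2(\delta_a+\delta_{-a})+\varepsilon\,\mathrm{Unif}[-a,a],$$
a probability measure, symmetric about $0$. Put
$$W(t)=\int w_0(t-b)\,d\mu(b),\quad S(t)=\int\operatorname{sech}^4(t-b)\,d\mu(b),\quad w=W+\beta,\quad e^{4\beta}=\frac{e^{-4W(0)}}{4a^2}.$$
The constant $\beta$ fixes the scale. The function $W$ is even. Also $W''=-\int\operatorname{sech}^2(t-b)\,d\mu<0$ and $W'=-\int\tanh(t-b)\,d\mu$, so $|W'|<1$. In particular $W$ is concave, maximal at $0$ and decreasing on $[0,\infty)$. By (10), $Q=6Se^{-4w}$.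

**Step 3: smoothness at the poles.** We check that $g_a=e^{2w}g_0$ extends to $S^4$. With $\rho=e^{-t}$,
$$w_0(t-b)=-t+b+\log2-\log(1+e^{2b}\rho^2),$$
so $w+t$ is a constant minus $\int\log(1+e^{2b}\rho^2)\,d\mu(b)$, a smooth function of $\rho^2$ near $\rho=0$ because $\mu$ has compact support. Since $dt=-d\rho/\rho$, we have $g_a=e^{2(w+t)}(d\rho^2+\rho^2g_{S^3})$, a smooth multiple of the flat metric of $\mathbb R^4$ in polar coordinates, which extends smoothly across $\rho=0$. The other end is identical because $w$ is even. The two charts are the same as for $w_0$, where they give the round sphere, so $g_a$ is a smooth metric on $S^4$.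

**Step 4: $Q\ge6$.** We need $Se^{-4W}\ge e^{4\beta}=\frac1{4a^2}e^{-4W(0)}$.

Let $|t|\le a$. At least one side of $t$ in $[-a,a]$ has length at least $a\ge1$, so
$$S(t)\ge\frac\varepsilon{2a}\int_{-a}^a\operatorname{sech}^4(t-b)\,db\ge\frac\varepsilon{2a}\int_0^1\operatorname{sech}^4r\,dr=\frac\varepsilon{2a}\big(\tanh1-\tfrac13\tanh^31\big)\ge\frac\varepsilon{4a}=\frac1{4a^2}.$$
The last inequality holds because $e^2>7$ gives $\tanh1=\frac{e^2-1}{e^2+1}>\frac34$, the function $r-\frac{r^3}3$ is increasing on $[0,1]$, and its value at $\frac34$ is $\frac{39}{64}>\frac12$. Together with $W(t)\le W(0)$ this suffices.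

Let $t>a$. Since $\varepsilon\le\frac12$, $S(t)\ge\frac{1-\varepsilon}2\operatorname{sech}^4(t-a)\ge\frac14\operatorname{sech}^4(t-a)$. For $b\le a$,
$$w_0(t-b)-w_0(a-b)=-\int_a^t\tanh(\tau-b)\,d\tau\le-\int_a^t\tanh(\tau-a)\,d\tau=-\log\cosh(t-a).$$
Averaging over $b$, $W(t)\le W(a)-\log\cosh(t-a)$, so $e^{-4W(t)}\ge e^{-4W(a)}\cosh^4(t-a)$ and
$$S(t)e^{-4W(t)}\ge\tfrac14e^{-4W(a)}\ge\tfrac14e^{-4W(0)}\ge e^{4\beta}.$$

For $t<-a$ use evenness, and at the two poles use continuity.

**Step 5: $R>0$.** On $\mathbb R\times S^3$ we have $w''<0$ and $w'^2<1$, so $R>0$ by (10). At the poles $R\ge0$ by continuity. So $R\ge0$ on $S^4$, case 1 of Theorem B is excluded, and Theorem B gives $R\ge12>0$.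

**Step 6: diameter from below.** We show that $w$ is almost constant on $[-a,a]$. Use $|x|-\log2\le\log\cosh x\le|x|$. Then
$$-W(a)\le\int|a-b|\,d\mu(b)=(1-\varepsilon)a+\varepsilon a=a,$$
$$-W(0)\ge\int|b|\,d\mu(b)-\log2=(1-\varepsilon)a+\tfrac{\varepsilon a}2-\log2=a-\tfrac12-\log2 .$$
So for $|t|\le a$ we get $W(0)-W(t)\le W(0)-W(a)\le\frac12+\log2$. Since $e^{w(0)}=e^{W(0)+\beta}=(2a)^{-1/2}$,
$$e^{w}\ge\frac1{2\sqrt e\,\sqrt{2a}}\quad\text{on }[-a,a]. \tag{11}$$
Any curve from $\{t=-a\}$ to $\{t=a\}$ therefore has length at least $2a\cdot\frac1{2\sqrt{2ea}}=\sqrt{\frac a{2e}}$, and $\operatorname{diam}(g_a)\ge\sqrt{a/(2e)}$.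

**Step 7: $R$ from above.** For $|t|\le a$, (11) gives $e^{-2w}\le8ea$, and $1-w''-w'^2\le2$ because $-w''=\int\operatorname{sech}^2(t-b)\,d\mu\le1$. So $R\le6\cdot8ea\cdot2=96ea$.

For $t>a$ we have $t-b\ge t-a\ge0$ on the support of $\mu$. Hence $-w''\le\operatorname{sech}^2(t-a)$, and
$$1+w'=\int(1-\tanh(t-b))\,d\mu\le1-\tanh(t-a)\le1-\tanh^2(t-a)=\operatorname{sech}^2(t-a).$$
Since $1-w'^2=(1-w')(1+w')\le2(1+w')$, we get $1-w''-w'^2\le3\operatorname{sech}^2(t-a)$. Since $w'>-1$, $w(t)\ge w(a)-(t-a)$, so $e^{-2w(t)}\le8ea\,e^{2(t-a)}$. Finally $e^{2x}\operatorname{sech}^2x=\frac{4e^{2x}}{(e^x+e^{-x})^2}\le4$. Altogether $R\le6\cdot8ea\cdot12=576ea$. By evenness and continuity this bound holds on all of $S^4$.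

**Step 8: optimal order.** As $a\to\infty$ the diameters tend to infinity, so no diameter bound independent of $\max R$ exists. From $a\ge\frac{\max R}{576e}$ we get $\operatorname{diam}(g_a)\ge\sqrt{\frac{\max R}{1152\,e^2}}$, and $\max R\to\infty$ by the diameter bound of Theorem B. So the power $(\max R)^{1/2}$ there cannot be lowered. $\blacksquare$
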